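# Perfect triangle-tilings in $K_4$-free graphs with small independence number

## 1. Tilings, independence number, and what $K_4$-freeness forces

All graphs are finite and simple. For a graph $G$ we write $V=V(G)$, $n=|V|$, $N(v)$ for the neighborhood of a vertex $v$, and $\delta(G)$ for the minimum degree.

**Definition (tiling).** A *triangle-tiling* of $G$, or simply a *tiling*, is a collection of vertex-disjoint triangles in $G$. The largest number of triangles in a tiling is denoted $\nu(G)$. A tiling is *perfect* if it covers every vertex, that is, if it has $n/3$ triangles; this requires $3\mid n$.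

Example. The octahedron $K_{2,2,2}$ with parts $\{a,a'\},\{b,b'\},\{c,c'\}$ has $n=6$, and $abc$, $a'b'c'$ is a perfect tiling. The disjoint union of $K_4$ and $K_2$ also has six vertices, but two of them lie in no triangle; here $\nu=1$.

**Definition (independence number).** $\alpha(G)$ is the size of a largest set of vertices that spans no edge.

Example. For the octahedron $\alpha=2$, an independent set being contained in one part.

**Definition ($K_4$-free).** $G$ is *$K_4$-free* if no four vertices are pairwise adjacent.

Example. The octahedron is $K_4$-free, since among four vertices two lie in the same part.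

We study $K_4$-free graphs in which $\alpha(G)\le\gamma n$ for a small constant $\gamma>0$. Two elementary consequences will be used all the time.

$$\text{If } \alpha(G)\le\gamma n,\ \text{every set of more than } \gamma n \text{ vertices contains an edge.}\tag{1}$$

So if $v$ has more than $\gamma n$ neighbors in a set $U$, there is a triangle with one vertex at $v$ and the other two in $U$.

$$\text{If } G \text{ is } K_4\text{-free and } uv \text{ is an edge, then } N(u)\cap N(v) \text{ is independent, so } |N(u)\cap N(v)|\le\alpha(G).\tag{2}$$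

Indeed an edge inside $N(u)\cap N(v)$ would complete a $K_4$ with $u$ and $v$. Similarly, $G[N(v)]$ is triangle-free for every $v$. The two facts pull in opposite directions: (1) says that triangles are easy to find, and (2) says that they cannot be numerous.

## 2. Minimum degree $n/6$

How large must the minimum degree be, for a graph without large independent sets, to guarantee a perfect tiling? A theorem of Balogh, Molla and Sharifzadeh says that for every $\omega>0$ there are $n_0,\gamma>0$ such that every graph $G$ on $n\ge n_0$ vertices with $3\mid n$, $\delta(G)\ge n/2+\omega n$ and $\alpha(G)\le\gamma n$ has a perfect tiling. The following conjecture, from József Balogh, Andrew McDowell, Theodore Molla and Richard Mycroft, "Triangle-tilings in graphs without large independent sets", arXiv:1607.07789 (2016), says that for $K_4$-free graphs a much smaller degree is enough. It is true, and these notes prove it.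

**Theorem 1.** For every $\omega>0$ there are $\gamma,n_0>0$ such that every $K_4$-free graph $G$ on $n\ge n_0$ vertices with $3\mid n$, $\delta(G)\ge n/6+\omega n$ and $\alpha(G)\le\gamma n$ has a perfect tiling.

Sections 3 and 4 are experiments; Sections 5 to 9 contain the proof. Sections 10 to 12 prove three supplements: Theorem 2 on the size of a largest tiling for every minimum degree, Theorem 3 on the sharpness of Theorem 1, and Theorem 4 on the range between $n/8$ and $n/6$.

## 3. Two-part graphs by hand

The simplest graphs to try have just two parts. The following lemma says that the right ones exist; we prove it in Section 10, and the proof of Theorem 1 does not use it.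

**Lemma 1 (unbalanced Bollobás–Erdős graph).** For every $\eta\in(0,1)$ there is $N_0$ such that for all $a,b\ge N_0$ there is a $K_4$-free graph on disjoint sets $A,B$ with $|A|=a$, $|B|=b$ such that

* $A$ and $B$ induce triangle-free graphs;
* $A$ contains no independent set of size $\ge\eta a$ and $B$ none of size $\ge\eta b$, so that $\alpha\le\eta(a+b)$;
* every vertex of $A$ has between $(\frac12-\eta)b$ and $(\frac12+\eta)b$ neighbors in $B$, and every vertex of $B$ has between $(\frac12-\eta)a$ and $(\frac12+\eta)a$ neighbors in $A$.

Let us tile such a graph, with $a\ge b$ and $n=a+b$. No triangle lies inside a part, so each triangle is of type $AAB$ or of type $ABB$. If a perfect tiling has $x$ triangles of type $AAB$ and $y$ of type $ABB$, then $2x+y=a$ and $x+2y=b$, so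
$$x=\frac{2a-b}3,\qquad y=\frac{2b-a}3.\tag{3}$$
Hence $y\ge0$ forces $b\ge a/2$, that is $b\ge n/3$. Since the vertices of $A$ have about $b/2$ neighbors in $B$, taking $b$ slightly below $n/3$ gives a graph with minimum degree about $n/6$ and no perfect tiling. This is where $1/6$ comes from.

There is a second obstruction. Take two vertex-disjoint graphs from Lemma 1, each balanced ($a$ and $b$ about $n/4$), on $n'$ and $n''$ vertices with $n'+n''=n$, $3\mid n$ and $3\nmid n'$. Every triangle lies in one of the two graphs, so there is no perfect tiling, for a divisibility reason. The minimum degree is about $n/8$. As $n/8<n/6$, this obstruction should not occur under the hypothesis of Theorem 1, and the proof must explain why.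

## 4. Where greedy tiling and counting of absorbers stop

**Greedy tiling.** The first thing to try is to add disjoint triangles as long as possible. Let $U$ be the set of vertices left by a maximal tiling with $\nu'$ triangles, and suppose $u\in U$. By (1), $u$ has at most $\gamma n$ neighbors in $U$, so at least $\delta(G)-\gamma n$ of its neighbors are covered, and $3\nu'\ge\delta(G)-\gamma n$. For $\delta(G)\approx n/6$ this covers only about a sixth of the vertices.

The bound is crude, but a maximal tiling can really be far from perfect. Let $0<\eta\le\omega\le1/100$, let $n$ be large, and take the graph of Lemma 1 with $b=\lceil(\frac13+3\omega)n\rceil$ and $a=n-b$. Then $\alpha\le\eta n$, and since $b\le a$, $b\ge(\frac13+3\omega)n$ and $\frac13+3\omega\le0.37$,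
$$\delta\ge(\tfrac12-\eta)b\ge\tfrac n6+\tfrac32\omega n-0.37\,\eta n\ge\tfrac n6+\omega n .$$
So the hypotheses of Theorem 1 hold with $\eta$ as small as we like. Also $b\le0.364n$ and $0.636n\le a\le 2n/3$ for large $n$. Now choose triangles of type $ABB$ as long as the unused part $U_B$ of $B$ has at least $6\eta b$ vertices. This is possible: at most $b/2\le0.182n$ triangles have been chosen, each using one vertex of $A$, so every vertex of $U_B$ has at least $0.49\cdot0.636n-0.182n\ge n/8$ neighbors in the unused part $U_A$ of $A$. As $|U_A|\le 2n/3$, some vertex of $U_A$ has at least $\frac{3}{16}|U_B|\ge\frac{18}{16}\eta b>\eta b$ neighbors in $U_B$, and these contain an edge. When $|U_B|<6\eta b$, extend to a maximal tiling in any way. Every triangle meets $B$, so fewer than $6\eta b$ triangles are added, and the final number is less than $b(\frac12+6\eta)\le0.364\cdot0.56\,n<0.21n<n/3$. The greedy choice took the wrong proportion of the two types. The right proportions are a global matter, and we will get them from a linear program.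

**Counting absorbers.** A tiling that covers almost everything must then be completed. The usual absorption method takes a random family of small absorbing structures. It needs, for each pair $u,v$ of vertices, at least $cn^s$ sets $S$ of some bounded size $s$ such that both $G[S\cup\{u\}]$ and $G[S\cup\{v\}]$ have perfect tilings, with $c>0$ not depending on the graph. Such an $S$ is called a connector in Section 7. In our setting this count is false. By (2) each edge lies in at most $\alpha=\alpha(G)$ triangles, so $G$ has at most $\frac13\cdot\frac{n^2}2\cdot\alpha=\alpha n^2/6$ triangles. If $s\ge5$, a connector $S$ contains a triangle, namely one of the tiling of $S\cup\{u\}$ avoiding $u$, so there are at most $(\alpha n^2/6)n^{s-3}\le\alpha n^{s-1}$ of them. If $s=2$, then $S$ is an edge inside $N(u)$; since $G[N(u)]$ is triangle-free, the neighborhoods inside it are independent, its degrees are at most $\alpha$, and there are at most $\alpha n/2$ such edges. (Always $s\equiv 2\pmod 3$.) So there are at most $\alpha n^{s-1}$ connectors of size $s$, and the graphs in the previous paragraph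 have $\alpha\le\eta n$ with $\eta$ arbitrarily small for the same $\omega$. No constant $c$ can work.

What survives is *robust existence*: by (1), a linear-sized set still contains an edge after we remove any forbidden set that is a bit smaller. Connectors are therefore few, but we will be able to find one avoiding any prescribed set of at most $\kappa n$ vertices, where $\kappa$ depends only on $\omega$. So we can choose linearly many disjoint ones greedily. An absorption scheme that needs only linearly many absorbers, decided in advance, will then do.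

## 5. Regular pairs and the reduced graph

We recall the regularity lemma. The *density* between disjoint sets $X,Y$ is the number of edges between them divided by $|X||Y|$.

**Definition (regular pair).** A bipartite graph between sets $V_i,V_j$ of size $m$ with density $p$ is *$\varepsilon$-regular* if for all $X\subset V_i$, $Y\subset V_j$ with $|X|,|Y|>\varepsilon m$ the density between $X$ and $Y$ differs from $p$ by at most $\varepsilon$.

Example. A complete bipartite graph is $\varepsilon$-regular with $p=1$. If each side is cut into two halves of size $m/2$, and the first halves are completely joined, the second halves are completely joined, and there are no other edges, then $p=\frac12$ but the two first halves have density $1$; this is not $\varepsilon$-regular for any $\varepsilon<\frac12$.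

Two consequences, for $X\subset V_i$, $Y\subset V_j$ with $|X|,|Y|>\varepsilon m$:

* **(R1)** all but at most $\varepsilon m$ vertices of $V_i$ have at least $(p-\varepsilon)|Y|$ neighbors in $Y$, since otherwise the exceptional vertices form a set of more than $\varepsilon m$ vertices whose density to $Y$ is less than $p-\varepsilon$;
* **(R2)** some vertex of $X$ has at least $(p-\varepsilon)|Y|$ neighbors in $Y$, by averaging over $X$.

**Regularity lemma, degree form** (Komlós–Simonovits, *Szemerédi's regularity lemma and its applications in graph theory*, 1996, Thm 1.10). For every $\varepsilon>0$ there is $M=M(\varepsilon)$ such that for every graph $G$ on $n$ vertices and every $d\in[0,1]$ there are a partition $V=V_0\cup V_1\cup\dots\cup V_k$ with $k\le M$, $|V_0|\le\varepsilon n$, $|V_1|=\dots=|V_k|=m$, and a spanning subgraph $G'\subseteq G$ with $\deg_{G'}(v)>\deg_G(v)-(d+\varepsilon)n$ for all $v$, each $G'[V_i]$ edgeless ($i\ge1$), and each $G'[V_i,V_j]$ ($1\le i<j\le k$) $\varepsilon$-regular with density $0$ or $>d$.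

**Definition (reduced graph).** The *reduced graph* $\Gamma$ has vertex set $[k]=\{1,\dots,k\}$, and $ij\in E(\Gamma)$ iff $G'[V_i,V_j]$ has density $>d$. The sets $V_1,\dots,V_k$ are called clusters.

Example. Let $G$ be the graph of Lemma 1 with $\eta<d/(2M)$, and suppose that each cluster lies inside $A$ or inside $B$ and $m\ge n/(2M)$. Inside $A$ every neighborhood is independent (as $A$ is triangle-free), so degrees inside $A$ are less than $\eta a$, and two clusters in $A$ have density at most $\eta a m/m^2\le2M\eta<d$. The same holds in $B$. So $\Gamma$ is bipartite: it sees only the two-part structure, and not the edges inside the parts.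

**Standing assumptions (∗).** $0<d\le\frac1{12}$, $0<\varepsilon\le d/12$, $M=M(\varepsilon)$, $\gamma\le\varepsilon d^2/(16M)$, $\alpha(G)\le\gamma n$, $G$ is $K_4$-free, and $n$ is large in terms of these constants; the regularity lemma has been applied.

Then $k\ge1$, because $|V_0|\le\varepsilon n<n$, and
$$m\ge\frac{(1-\varepsilon)n}k\ge\frac n{2M},\qquad mk\le n.\tag{4}$$

Part (b) of the next lemma is the reason why $n/6$ is enough: regular pairs in our graph have density at most about $\frac12$, so passing to $\Gamma$ *doubles* the relative minimum degree, from $\frac16$ to $\frac13$.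

**Lemma 2.** Under (∗): (a) $\Gamma$ is triangle-free. (b) All densities of $G'[V_i,V_j]$ are at most $\frac12+2\varepsilon$. (c) $\deg_\Gamma(i)\ge(2\delta(G)/n-3d)k$ for all $i$.

**Proof of (a): a triangle in $\Gamma$ would produce a $K_4$.** Suppose $1,2,3$ form a triangle in $\Gamma$. By (R1), applied with $Y=V_2$ and with $Y=V_3$, all but at most $2\varepsilon m<m$ vertices $x\in V_1$ have $G'$-neighborhoods $N_2\subset V_2$ and $N_3\subset V_3$ of size at least $(d-\varepsilon)m$; fix such an $x$. Since $\varepsilon\le d/12$, $(d-\varepsilon)m>\varepsilon m$. By (R2) some $y\in N_2$ has at least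
$$(d-\varepsilon)|N_3|\ge(d-\varepsilon)^2m\ge\tfrac{121}{144}d^2\cdot\tfrac n{2M}\ge\tfrac{d^2n}{8M}>\gamma n$$
neighbors in $N_3$. By (1) they contain an edge $zz'$, and $x,y,z,z'$ form a $K_4$, a contradiction.

**Proof of (b): too dense a pair would produce a $K_4$.** Suppose the density is $p>\frac12+2\varepsilon$. By (R1) at least $(1-\varepsilon)m\ge m/2\ge n/(4M)>\gamma n$ vertices of $V_i$ have at least $(p-\varepsilon)m$ neighbors in $V_j$. By (1) two of them, $x$ and $x'$, are adjacent. They have at least $2(p-\varepsilon)m-m>2\varepsilon m\ge\varepsilon n/M>\gamma n$ common neighbors in $V_j$, contradicting (2).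

**Proof of (c): counting the edges at one cluster.** Put $x=\delta(G)/n-d-2\varepsilon$. If $x<0$, then $\delta(G)/n<d+2\varepsilon\le\frac76d$, so $2\delta(G)/n-3d<0$ and there is nothing to prove. Let $x\ge0$. A vertex of $V_i$ has at most $\varepsilon n$ $G'$-neighbors in $V_0$, none in $V_i$, and none in $V_j$ if $ij\notin E(\Gamma)$. With (b), summing over $V_i$,
$$m\bigl(\delta(G)-(d+\varepsilon)n\bigr)\le\sum_{v\in V_i}\deg_{G'}(v)\le\varepsilon nm+\deg_\Gamma(i)\bigl(\tfrac12+2\varepsilon\bigr)m^2 .$$
Dividing by $m$ gives $xn\le\deg_\Gamma(i)(\frac12+2\varepsilon)m$, and $m\le n/k$. Since $x\le1$,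
$$\frac{\deg_\Gamma(i)}k\ge\frac{2x}{1+4\varepsilon}\ge2(1-4\varepsilon)x\ge2x-8\varepsilon=\frac{2\delta(G)}n-2d-12\varepsilon\ge\frac{2\delta(G)}n-3d .\qquad\square$$

## 6. Fractional tilings of the reduced graph

Each edge $ij$ of $\Gamma$ can carry triangles of $G$ with two vertices in $V_i$ and one in $V_j$, and also the other way round. This suggests the following linear program on $\Gamma$.

**Definition (fractional tiling).** A *fractional tiling* of $\Gamma$ is a function $f\ge0$ on the ordered pairs $(i,j)$ with $ij\in E(\Gamma)$ such that $\sum_{j\in N_\Gamma(i)}(2f(i,j)+f(j,i))\le1$ for each $i$. Its size is $|f|=\sum f(i,j)$, over all ordered adjacent pairs.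

Here $f(i,j)$ is the share of triangles with two vertices in $V_i$ and one in $V_j$. Summing the constraints over $i$ gives $3|f|\le k$, so $k/3$ is the largest conceivable size.

Example. If $\Gamma$ is one edge $12$, then $f(1,2)=f(2,1)=\frac13$ has size $\frac23=k/3$. If $\Gamma$ is a star with center $c$ and leaves $1,2$, then $f(1,c)=f(2,c)=\frac12$ (and $0$ elsewhere) satisfies all constraints with equality and has size $1=k/3$. For the star with three leaves the constraint at $c$ says $\sum_\ell(2f(c,\ell)+f(\ell,c))\le1$, so $|f|\le1<\frac43=k/3$: the center is too small to serve three leaves. This is the obstruction $b<n/3$ of Section 3.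

By linear programming duality (the program is feasible, via $f=0$, and bounded),
$$\max|f|=\min\sum_iw(i)\quad\text{over } w\ge0 \text{ with } 2w(i)+w(j)\ge1 \text{ for every ordered adjacent pair } (i,j).\tag{5}$$
For the star with three leaves, $w(c)=1$ and $w=0$ on the leaves is a dual solution of value $1$.

**Lemma 3.** If $\delta(\Gamma)\ge D\ge0$, then $\Gamma$ has a fractional tiling $f$ with $|f|\ge\min\{D,k/3\}$.

**Proof.** The point is that a small dual weight forces large weights on all its neighbors. Let $w$ be an optimal dual solution in (5) and let $w_0=w(i_0)$ be its smallest value. If $w_0\ge\frac13$, then $\sum w\ge k/3$. Otherwise each neighbor $j$ of $i_0$ has $w(j)\ge1-2w_0>w_0$. There are at least $D$ such $j$, and all other vertices have weight at least $w_0$, so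
$$\sum_iw(i)\ge D(1-2w_0)+(k-D)w_0=D+(k-3D)w_0 .$$
If $k\ge3D$ this is at least $D$. If $k<3D$, then as $w_0\le\frac13$ it is at least $D+\frac{k-3D}3=\frac k3$. $\square$

The next lemma turns a fractional tiling back into triangles of $G$.

**Lemma 4.** Under (∗), if $\Gamma$ has a fractional tiling $f$ with $|f|\ge\theta k$, where $0\le\theta\le\frac13$, then $\nu(G)\ge\theta n-2\varepsilon n$.

**Proof.** For each ordered pair $(i,j)$ with $ij\in E(\Gamma)$ we greedily choose $\lfloor(1-2\varepsilon)f(i,j)m\rfloor$ triangles with two vertices in $V_i$ and one in $V_j$, all triangles disjoint. By the constraint at $i$, at most $(1-2\varepsilon)m$ vertices of $V_i$ are ever used. So at each step the unused sets $U_i\subset V_i$ and $U_j\subset V_j$ have size at least $2\varepsilon m>\varepsilon m$. By (R2) some $y\in U_j$ has at least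
$$(d-\varepsilon)2\varepsilon m\ge d\varepsilon m\ge\frac{d\varepsilon n}{2M}>\gamma n$$
neighbors in $U_i$; these contain an edge by (1), and with $y$ it forms the next triangle. There are at most $k^2$ ordered pairs and $km\ge(1-\varepsilon)n$, so the number of triangles is at least
$$(1-2\varepsilon)\theta km-k^2\ge(1-2\varepsilon)(1-\varepsilon)\theta n-k^2\ge\theta n-3\varepsilon\theta n-k^2\ge\theta n-2\varepsilon n,$$
where the last step uses $3\theta\le1$ and $k\le M$ with $n$ large. $\square$

At minimum degree $n/6+\omega n$ we have, for small $d$, $\delta(\Gamma)\ge k/3$ by Lemma 2(c), so Lemma 3 gives $|f|\ge k/3$ and Lemma 4 a tiling of all but a small fraction of the vertices. It remains to absorb the rest.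

## 7. Connectors between any two vertices

**Definition (connector).** For distinct $u,v$, a *connector* is a set $S\subset V\setminus\{u,v\}$ such that $G[S\cup\{u\}]$ and $G[S\cup\{v\}]$ both have perfect tilings.

Example. If $ab$ is an edge inside $N(u)\cap N(v)$, then $\{a,b\}$ is a connector: the tilings are $uab$ and $vab$.

Pairs with a large common neighborhood have connectors of this kind. But consider the graph of Lemma 1 with $x\in A$ and $y\in B$: degrees inside the parts are less than $\eta a$ and $\eta b$, so $|N(x)\cap N(y)|<\eta n$, and common neighborhoods do not help. The counts (3) tell us what is needed. Let $S$ be a connector for $x,y$ in that graph. Compared with $S\cup\{y\}$, the set $S\cup\{x\}$ has one more vertex in $A$ and one fewer in $B$, so by (3) its tiling has exactly one more triangle of type $AAB$ and exactly one fewer of type $ABB$. So the connector must let us trade an $ABB$ triangle for an $AAB$ triangle. Step 2 below does just this.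

**Lemma 5.** Let $0<\omega\le\frac18$. There are $\kappa,\gamma_1>0$ and $C,n_1$ depending only on $\omega$ such that if $G$ is $K_4$-free, $n\ge n_1$, $\delta(G)\ge n/8+\omega n$ and $\alpha(G)\le\gamma_1n$, then for all distinct $u,v$ and every $W\subset V$ with $|W|\le\kappa n$ there is a connector $S\subset V\setminus W$ for $u,v$ with $|S|\le C$.

**Constants and connectedness of $\Gamma$.** Put $d=\omega/3$, $\varepsilon=d/12$, $M=M(\varepsilon)$, $\gamma_1=\varepsilon d^2/(16M)$, $\beta=d^2/(8M)$, $\kappa=\beta/4$, $C=27(M+1)$. Apply the regularity lemma; (∗) holds with $\gamma=\gamma_1$. By Lemma 2, $\Gamma$ is triangle-free and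
$$\delta(\Gamma)\ge\bigl(\tfrac14+2\omega-3d\bigr)k=\bigl(\tfrac14+\omega\bigr)k>\tfrac k4 .$$
So every component of $\Gamma$ contains an edge $ij$. As $\Gamma$ is triangle-free, $N_\Gamma(i)$ and $N_\Gamma(j)$ are disjoint, and the component has more than $k/2$ vertices. Two components would have more than $k$ vertices together, so $\Gamma$ is connected, and $k\ge2$. This is the place where the divisibility obstruction at $n/8$ is excluded.

**Forbidden vertices.** At each moment let $F$ be the set consisting of $W$, $u$, $v$ and everything chosen so far. We shall choose at most $C$ vertices in total, so for large $n$, using $n\le2Mm$ from (4),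
$$|F|\le\kappa n+2+C\le2\kappa n=\tfrac{\beta n}2=\frac{d^2n}{16M}\le\tfrac m8 .\tag{6}$$
In Steps 1 and 2, the two vertices to be connected are in $F$.

**Linked vertices: the easy connectors.** Call distinct $x,y$ *linked* if $|N(x)\cap N(y)|\ge\beta n$. Then $(N(x)\cap N(y))\setminus F$ has at least $\beta n/2=d^2n/(16M)>\gamma_1n$ vertices by (6), so it contains an edge $ab$, and $\{a,b\}$ is a connector for $x,y$ avoiding $F$.

**Fact A: one dense neighborhood gives many links.** *If $ij\in E(\Gamma)$ and $|N(v)\cap V_i|\ge\frac d2m$, then all but at most $\varepsilon m$ of the vertices $w\in V_j$ with $w\ne v$ are linked to $v$.* Indeed $\frac d2m>\varepsilon m$, so by (R1) all but at most $\varepsilon m$ of the $w\in V_j$ have at least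
$$(d-\varepsilon)\tfrac d2m\ge\tfrac{11}{12}\cdot\tfrac{d^2}2\cdot\tfrac n{2M}\ge\beta n$$
neighbors in $N(v)\cap V_i$.

**Typical vertices of a cluster.** For each $i$ fix some $i^*\in N_\Gamma(i)$, and let $V_i^\circ$ be the set of $v\in V_i$ with at least $(d-\varepsilon)m$ neighbors in $V_{i^*}$. By (R1), $|V_i^\circ|\ge(1-\varepsilon)m$. Since $(d-\varepsilon)m\ge\frac d2m$, Fact A applied to the edge $i^*i$ shows that each $v\in V_i^\circ$ is linked to all but at most $\varepsilon m$ vertices of $V_i\setminus\{v\}$.

**Step 1: connecting two typical vertices of the same cluster.** *Distinct $x,y\in V_i^\circ$ have a connector of size 5 avoiding $F$.* At most $2\varepsilon m$ vertices $w$ of $V_i$ other than $x$ and $y$ fail to be linked to both $x$ and $y$. Since $m-2\varepsilon m-\frac m8-2>0$, we can choose $w\in V_i\setminus F$, $w\ne x,y$, linked to both. Choose an edge $ab$ in $N(x)\cap N(w)$ and then an edge $a'b'$ in $N(w)\cap N(y)$, disjoint from each other and from $F\cup\{w,x,y\}$, as for linked vertices. Let $S=\{w,a,b,a',b'\}$. Then $S\cup\{x\}$ is tiled by $xab$ and $wa'b'$,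 and $S\cup\{y\}$ by $wab$ and $ya'b'$.

**Step 2: connecting across an edge of $\Gamma$.** *If $ij\in E(\Gamma)$, then $x\in V_i^\circ$ and $y\in V_j^\circ$ have a connector of size 26 avoiding $F$.* First choose disjoint triangles $T=p_1p_2q_1$ and $T'=p_3q_2q_3$ avoiding $F\cup\{x,y\}$, with all $p$'s in $V_i^\circ$ and all $q$'s in $V_j^\circ$. This is possible: by (6) the unused parts of $V_i^\circ$ and $V_j^\circ$ have size at least $m-\varepsilon m-\frac m8\ge\frac m2$, so by (R2) some vertex in the unused part of either one has at least
$$(d-\varepsilon)\tfrac m2\ge\tfrac{dm}4\ge\tfrac{dn}{8M}>\gamma_1n$$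
neighbors in the unused part of the other, and these contain an edge. So triangles of both patterns exist. By Step 1 choose disjoint connectors of size 5, avoiding everything else: $S_1$ for $(x,p_1)$, $S_2$ for $(p_2,p_3)$, $S_3$ for $(q_1,q_2)$, $S_4$ for $(y,q_3)$. Each of these pairs lies in one cluster and consists of typical vertices. Let
$$S=T\cup T'\cup S_1\cup S_2\cup S_3\cup S_4,\qquad|S|=6+20=26 .$$
Then

* $S\cup\{x\}$ splits into $S_1\cup\{x\},\ T,\ S_2\cup\{p_3\},\ S_3\cup\{q_2\},\ S_4\cup\{q_3\}$;
* $S\cup\{y\}$ splits into $S_1\cup\{p_1\},\ S_2\cup\{p_2\},\ S_3\cup\{q_1\},\ S_4\cup\{y\},\ T'$.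

All pieces have perfect tilings. In the first splitting the triangle $T$, with two vertices in $V_i$, is used; in the second it is $T'$, with two vertices in $V_j$. This is the trade announced above.

**Step 3: getting from an arbitrary vertex to a typical one.** Let $u\in V$. Since $\deg(u)-|V_0|\ge n/8-\varepsilon n$ and $mk\le n$, some $i\ge1$ has
$$|N(u)\cap V_i|\ge\frac{(\frac18-\varepsilon)n}k\ge\bigl(\tfrac18-\varepsilon\bigr)m\ge\tfrac d2m ,$$
where the last inequality holds since $d\le\frac1{24}$. Let $a(u)$ be a neighbor of $i$ in $\Gamma$. By Fact A applied to the edge between $i$ and $a(u)$, $u$ is linked to at least $(1-2\varepsilon)m-1$ vertices of $V^\circ_{a(u)}$.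

**Step 4: chaining along a path in $\Gamma$.** Let $u\ne v$. As $\Gamma$ is connected there is a path $a(u)=j_0,j_1,\dots,j_l=a(v)$ in $\Gamma$ with $0\le l\le k-1$. Choose distinct vertices outside $F$: a vertex $x\in V_{j_0}^\circ$ linked to $u$, a vertex $y\in V_{j_l}^\circ$ linked to $v$, and $x_s\in V_{j_s}^\circ$ for $0<s<l$. There is room because $(1-2\varepsilon)m-1>\frac m8\ge|F|$. Write the sequence
$$u,x,x_1,\dots,x_{l-1},y,v\qquad(\text{or } u,x,y,v \text{ if } l=0)$$
as $z_0,\dots,z_t$. Then $t=l+2$ if $l\ge1$ and $t=3$ if $l=0$, so $t\le k+1$ (recall $k\ge2$). Consecutive vertices have connectors of size at most 26: the first and last pairs are linked, and the others are covered by Step 2, or by Step 1 if $l=0$. Choose pairwise disjoint such connectors $S_s$ for $(z_s,z_{s+1})$, $0\le s<t$, avoiding $F$, which now contains all the $z$'s. Put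
$$S=\bigcup_{s<t}S_s\cup\{z_1,\dots,z_{t-1}\} .$$
The set $S\cup\{z_0\}$ splits into the sets $S_s\cup\{z_s\}$, and $S\cup\{z_t\}$ into the sets $S_s\cup\{z_{s+1}\}$. So $S$ is a connector for $u=z_0$ and $v=z_t$, and it avoids $W$. Moreover $|S|\le26t+(t-1)\le27(k+1)\le C$. All the vertices that we chose belong to $S$, so at most $C$ were chosen, as promised before (6). $\square$

## 8. A sparse template and an absorbing set

An absorber for a triple $v_1v_2v_3$ is a set that has a perfect tiling both with and without the triple. Lemma 5 gives absorbers for every triple, but we can afford only linearly many. Which triples should get one? A sparse bipartite graph with a flexible matching property, a template, decides this. The idea is due to Montgomery.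

**Lemma 6 (template).** For every integer $r\ge4$ there is a bipartite graph $H$ with classes $X$ and $Y\cup Z'$ ($Y\cap Z'=\emptyset$), $|X|=3r$, $|Y|=|Z'|=2r$, with at most $140r$ edges, such that for every $Z_0\subset Z'$ with $|Z_0|=r$ there is a perfect matching between $X$ and $Y\cup Z_0$.

Example of the property, for $r=1$: let $X=\{x_1,x_2,x_3\}$, $Y=\{y_1,y_2\}$, $Z'=\{z_1,z_2\}$ with edges $x_1y_1,x_2y_2,x_3z_1,x_3z_2$. Whichever $z_i$ is kept, $x_1y_1,x_2y_2,x_3z_i$ is a perfect matching. For general $r$, the complete bipartite graph would do, but it has far too many edges.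

**Proof, random choice.** Let each $x\in X$ choose 20 independent uniform elements of $Y$, and let each element of $Y\cup Z'$ choose 20 independent uniform elements of $X$. Join each vertex to its choices. There are at most $20\cdot3r+20\cdot4r=140r$ edges. We bound the probabilities of two bad events, with $\binom Ns\le(eN/s)^s$.

**(i) Small sets $S\subset X$ expand into $Y$.** If $1\le|S|=s\le3r/2$ and $|N(S)\cap Y|<s$, then all $20s$ choices made by $S$ fall in some $s$-subset of $Y$. The probability that such an $S$ exists is at most
$$\sum_s\binom{3r}s\binom{2r}s\Bigl(\frac s{2r}\Bigr)^{20s}\le\sum_s\Bigl[\tfrac{3e^2}2\bigl(\tfrac s{2r}\bigr)^{18}\Bigr]^s\le\sum_{s\ge1}\bigl[11.1\cdot(3/4)^{18}\bigr]^s<\tfrac12 ,$$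
since $\frac{3re}s\cdot\frac{2re}s=\frac{6e^2r^2}{s^2}=\frac{3e^2}2\bigl(\frac{2r}s\bigr)^2$, $\frac s{2r}\le\frac34$, and $11.1\cdot(3/4)^{18}<0.07$.

**(ii) Small sets $T\subset Y\cup Z'$ expand into $X$.** If $1\le|T|=t\le3r/2+1$ and $|N(T)|<t$, then all $20t$ choices made by $T$ fall in some $t$-subset of $X$. The probability that such a $T$ exists is at most
$$\sum_t\binom{4r}t\binom{3r}t\Bigl(\frac t{3r}\Bigr)^{20t}\le\sum_t\Bigl[\tfrac{4e^2}3\bigl(\tfrac t{3r}\bigr)^{18}\Bigr]^t\le\sum_{t\ge1}\bigl[9.9\cdot(0.6)^{18}\bigr]^t<\tfrac12 ,$$
since $\frac{4re}t\cdot\frac{3re}t=\frac{12e^2r^2}{t^2}=\frac{4e^2}3\bigl(\frac{3r}t\bigr)^2$, $\frac t{3r}\le\frac12+\frac1{3r}<0.6$ as $r\ge4$, and $9.9\cdot(0.6)^{18}<0.002$.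

**Hall's condition.** Some outcome avoids both events; fix it. Let $Z_0\subset Z'$ with $|Z_0|=r$, and let $\emptyset\ne S\subset X$. If $|S|\le3r/2$, then $|N(S)\cap Y|\ge|S|$ by (i). Suppose $|S|>3r/2$ and $|N(S)\cap(Y\cup Z_0)|<|S|$. As $|Y\cup Z_0|=3r$, there is a set $T\subset(Y\cup Z_0)\setminus N(S)$ of size exactly $3r-|S|+1$, and $1\le|T|\le3r/2+1$. Then $N(T)\subset X\setminus S$ has size at most $3r-|S|=|T|-1$, contradicting (ii). So Hall's condition holds, and as $|X|=|Y\cup Z_0|$ the matching is perfect. $\square$

**Lemma 7 (absorbing lemma).** Let $0<\omega\le\frac18$, $0<\tau\le1$. There are $\xi,\gamma_2>0$ and $n_2$ such that if $G$ is $K_4$-free, $n\ge n_2$, $\delta(G)\ge n/8+\omega n$ and $\alpha(G)\le\gamma_2n$, there is $A\subset V$ with $|A|\le\tau n$ such that for every $R\subset V\setminus A$ with $|R|\le\xi n$ and $3\mid|A|+|R|$, $G[A\cup R]$ has a perfect tiling.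

**Constants.** Take $\kappa,\gamma_1,C$ from Lemma 5 and put $K=3C+3$, $\rho=\min\{\kappa,\tau\}/(300K)$, $\xi=\rho/50$, $\gamma_2=\min\{\gamma_1,\rho/25\}$, $r=\lfloor\rho n\rfloor$, $q=\lfloor r/20\rfloor$; $n$ is large.

**Step 1: absorbers for triples.** *For any three distinct vertices $v_1,v_2,v_3$ and $W\subset V$ with $|W|\le\kappa n/2$ there is a set $S\subset V\setminus(W\cup\{v_1,v_2,v_3\})$ with $|S|\le K$ such that $G[S]$ and $G[S\cup\{v_1,v_2,v_3\}]$ have perfect tilings.* First choose a triangle $w_1w_2w_3$ avoiding $W\cup\{v_1,v_2,v_3\}$: any vertex outside this set has more than $n/8-\kappa n/2-4>\gamma_2n$ neighbors outside it ($\kappa$ and $\gamma_2$ are tiny and $n$ is large), and these contain an edge. By Lemma 5 choose disjoint connectors $S_i$ of size at most $C$ for $(v_i,w_i)$, $i=1,2,3$, avoiding $W$, all $v$'s and $w$'s, and each other; at most $\kappa n/2+6+2C\le\kappa n$ vertices are to be avoided. Let $S=\{w_1,w_2,w_3\}\cup S_1\cup S_2\cup S_3$, so $|S|\le3+3C=K$. Then $S$ splits into the sets $S_i\cup\{w_i\}$, while $S\cup\{v_1,v_2,v_3\}$ splits into the sets $S_i\cup\{v_i\}$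 and the triangle $w_1w_2w_3$. In particular $3\mid|S|$.

For example, if each $v_i$ is linked to $w_i$ in the sense of Section 7, we may take $S_i=\{a_i,b_i\}$ and get an absorber with nine vertices.

**Step 2: a reservoir $Z$ that every vertex sees.** Let $Z\subset V$ be a uniformly random set of size $r+q$. For each $v$, $|N(v)\cap Z|$ is hypergeometric with mean at least $|Z|/8$. Hoeffding's inequality says that it falls below its mean by $\lambda|Z|$ or more with probability at most $e^{-2\lambda^2|Z|}$. With $\lambda=\frac18-\frac1{10}=\frac1{40}$,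
$$\Pr\bigl(|N(v)\cap Z|<|Z|/10\bigr)\le e^{-2|Z|/40^2}=e^{-|Z|/800} .$$
Since $ne^{-|Z|/800}<1$ for large $n$, we can fix $Z$ with $|N(v)\cap Z|\ge|Z|/10$ for all $v\in V$.

**Step 3: building $A$ along the template.** Let $H$ be as in Lemma 6, with all but $r+q$ $(\le2r)$ vertices of $Z'$ deleted; identify the remaining ones with the vertices of $Z$. Identify $Y$ with $2r$ vertices of $V\setminus Z$, and assign to the elements $x\in X$ disjoint pairs $P_x\subset V\setminus(Y\cup Z)$. For each edge $xz\in E(H)$, $z\in Y\cup Z$, choose by Step 1 an absorber $S_{xz}$ for the triple $P_x\cup\{z\}$, disjoint from $Z$, $Y$, all the pairs and all other absorbers. This is possible since the total size of all these sets is at most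
$$2r+2r+6r+140rK\le150Kr\le\min\{\kappa,\tau\}\,n/2 .$$
Let $A$ be the union of $Z$, $Y$, all $P_x$ and all $S_{xz}$. Then $|A|\le\tau n$, and as $3\mid|S_{xz}|$,
$$|A|\equiv(r+q)+2r+6r\equiv q\pmod3 .$$

**Step 4: absorbing $R$.** Let $R\subset V\setminus A$ with $|R|\le\xi n$ and $3\mid|A|+|R|$. Then $q\equiv-|R|\equiv2|R|\pmod3$, and $2|R|\le2\xi n=\rho n/25\le q$ for large $n$, as $q$ is $\rho n/20$ up to an additive constant. We first use exactly $q$ vertices of $Z$. As long as at most $q$ vertices of $Z$ are used, every vertex $v$ has at least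
$$\frac{|Z|}{10}-q\ge\frac{|Z|}{20}>\frac{\rho n}{25}\ge\gamma_2n$$
unused neighbors in $Z$ (here $q\le r/20\le|Z|/20$, and $|Z|=r+q\ge\rho n$ for large $n$), and these contain an edge. So we can greedily cover each $v\in R$ by a triangle $vzz'$ with $z,z'\in Z$ unused; this uses $2|R|$ vertices of $Z$. Then choose $(q-2|R|)/3$ further disjoint triangles inside the unused part of $Z$, starting each from any unused vertex of $Z$. Now exactly $q$ vertices of $Z$ are used, and the rest form a set $Z_0$ with $|Z_0|=r$.

By Lemma 6, $H$ has a perfect matching between $X$ and $Y\cup Z_0$. For each matched edge $xz$ tile $S_{xz}\cup P_x\cup\{z\}$; for every other edge $xz\in E(H)$ tile $S_{xz}$. Every $P_x$, every vertex of $Y\cup Z_0$ and every absorber is covered exactly once, and we have a perfect tiling of $G[A\cup R]$. $\square$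

## 9. Proof of Theorem 1

We may assume $\omega\le\frac18$, since the hypothesis is stronger for larger $\omega$.

**Step 1: set the absorbing set aside.** Apply Lemma 7 with $\tau=\omega/4$ to get $\xi,\gamma_2$. Let $d=\omega/8$, $\varepsilon=\min\{d/12,\xi/6\}$, $M=M(\varepsilon)$, $\gamma=\min\{\gamma_2,\varepsilon d^2/(32M)\}$, and let $n$ be large. Since $\delta(G)\ge n/6+\omega n\ge n/8+\omega n$, Lemma 7 gives $A$ with $|A|\le\omega n/4$. Let $G_1=G-A$ and $n_1=|V(G_1)|\ge n/2$. Then $G_1$ is $K_4$-free,
$$\alpha(G_1)\le\gamma n\le2\gamma n_1\le\frac{\varepsilon d^2}{16M}n_1,\qquad\delta(G_1)\ge\tfrac n6+\tfrac34\omega n\ge\bigl(\tfrac16+\tfrac34\omega\bigr)n_1 ,$$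
so (∗) holds for $G_1$.

**Step 2: tile almost everything else.** By Lemma 2(c) the reduced graph $\Gamma$ of $G_1$ satisfies
$$\delta(\Gamma)\ge\bigl(\tfrac13+\tfrac32\omega-3d\bigr)k=\bigl(\tfrac13+\tfrac98\omega\bigr)k\ge\tfrac k3 .$$
By Lemma 3 it has a fractional tiling of size at least $k/3$. By Lemma 4 with $\theta=\frac13$, $G_1$ has a tiling with at least $n_1/3-2\varepsilon n_1$ triangles. It leaves uncovered a set $R$ of at most $6\varepsilon n_1\le\xi n$ vertices.

**Step 3: absorb the rest.** The tiling in Step 2 covers a multiple of 3 vertices and $3\mid n$, so $3\mid|A|+|R|$. By Lemma 7, $G[A\cup R]$ has a perfect tiling. Together with the tiling of Step 2 it is a perfect tiling of $G$. $\blacksquare$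

## 10. High-dimensional spheres: proof of Lemma 1

The graph lives on a sphere $S^h\subset\mathbb R^{h+1}$ with $h$ large. Inside a part, nearly antipodal points are adjacent; across the parts, points at distance slightly less than $\sqrt2$ are adjacent. Each point is then joined across to almost a hemisphere.

**Construction.** Let $\sigma$ be the uniform probability measure on $S^h$ and $\mu=\eta/(6\sqrt h)$, with $h\ge8$ so large that $e^{-\mu h/4}=e^{-\eta\sqrt h/24}<\eta/4$. Then $\mu\le\frac1{16}$, as $6\sqrt8>16$. Partition $S^h$ into finitely many non-empty Borel sets $P_1,\dots,P_t$ of diameter less than $\mu/8$ (cover by finitely many small balls and make them disjoint), fix $p_i\in P_i$, and let $N_0=\lceil2t/\eta\rceil$. Given $a,b\ge N_0$, choose integers $a_i\in\{\lfloor a\sigma(P_i)\rfloor,\lceil a\sigma(P_i)\rceil\}$ with $\sum a_i=a$, and similarly $b_i$ with $\sum b_i=b$. Place $a_i$ vertices of $A$ and $b_i$ vertices of $B$ at the point $p_i$. Two vertices in the same part, at points $p,p'$, are adjacent iff $|p-p'|>2-\mu$. Vertices in different parts, at $p,p'$, are adjacent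 iff $|p-p'|<\sqrt2-\mu$. We denote vertices by their locations.

**The parts are triangle-free.** If $|x-y|>2-\mu$, then by the parallelogram law $|x+y|^2=4-|x-y|^2<4\mu$. For a triangle $x,y,z$ in one part we would get $|x-z|\le|x+y|+|y+z|<4\sqrt\mu\le1<2-\mu$, a contradiction.

**The graph is $K_4$-free.** As the parts are triangle-free, a $K_4$ would consist of $x,x'\in A$ and $y,y'\in B$. Each cross pair satisfies $2-2x\cdot y=|x-y|^2<(\sqrt2-\mu)^2$, that is, $x\cdot y>\sqrt2\mu-\mu^2/2>1.3\mu$. Adding the four inequalities, $(x+x')\cdot(y+y')>5.2\mu$. But $|x+x'|,|y+y'|<2\sqrt\mu$ as above, so by Cauchy–Schwarz the left side is less than $4\mu$, a contradiction.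

**No large independent sets inside a part.** Let $U\subset A$ with $|U|\ge\eta a$, and let $Q$ be the union of the pieces $P_i$ such that some vertex of $U$ is located at $p_i$. Since $a_i\le a\sigma(P_i)+1$, we have $\eta a\le|U|\le a\sigma(Q)+t$, so $\sigma(Q)\ge\eta-t/a\ge\eta/2$. Let $Q'\subset Q$ be compact with $\sigma(Q')\ge\eta/4$. We claim that there are $q,q'\in Q'$ with $|q-q'|>2-\mu/2$. If so, the chosen points of the pieces containing $q$ and $q'$ have distance greater than $2-\frac\mu2-2\cdot\frac\mu8>2-\mu$, so two vertices of $U$ are adjacent and $U$ is not independent.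

Suppose the claim fails. For $x\in Q'$ and $y\in-Q'$ we have $|x+y|=|x-(-y)|\le2-\mu/2$, so $|x+y|/2\le1-\mu/4$. For $0\le\lambda,\lambda'\le1$ we also have $|\lambda x+\lambda'y|/2\le1-\mu/4$. Indeed $|\lambda x+\lambda'y|^2=\lambda^2+\lambda'^2+2\lambda\lambda'x\cdot y$; if $x\cdot y\ge0$ this is at most $|x+y|^2$, and otherwise it is at most 2, and $\sqrt2/2\le1-\mu/4$. Hence, with the compact set $\hat Q=\{\lambda x:x\in Q',0\le\lambda\le1\}$, the set $\frac12(\hat Q+(-\hat Q))$ lies in the ball of radius $1-\mu/4$ about $0$. The Brunn–Minkowski inequality, in the form $\mathrm{vol}(\frac12(U_1+U_2))\ge\sqrt{\mathrm{vol}\,U_1\,\mathrm{vol}\,U_2}$ for non-empty compact sets, shows that its volume is at least $\mathrm{vol}\,\hat Q$. In polar coordinates, $\sigma(Q')$ is the ratio of $\mathrm{vol}\,\hat Q$ to the volume of the unit ball. So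
$$\sigma(Q')\le(1-\mu/4)^{h+1}\le e^{-\mu h/4}<\eta/4 ,$$
a contradiction. The same argument applies to $B$. An independent set of the whole graph then has fewer than $\eta a+\eta b$ vertices.

**Cross degrees, lower bound.** Let $v\in A$ be located at $p$. If $z\in P_i$ and $z\cdot p\ge3\mu$, then
$$|z-p|=\sqrt{2-2z\cdot p}\le\sqrt{2-6\mu}\le\sqrt2\bigl(1-\tfrac32\mu\bigr)<\sqrt2-2\mu ,$$
so $|p_i-p|<\sqrt2-\mu$. The density of $z\cdot p$ for $\sigma$-random $z$ is $c_h(1-s^2)^{(h-2)/2}$ with $c_h=\Gamma(\frac{h+1}2)/(\sqrt\pi\,\Gamma(\frac h2))$. Log-convexity of the Gamma function gives $\Gamma(\frac{h+1}2)\le\sqrt{\Gamma(\frac h2)\Gamma(\frac h2+1)}=\sqrt{h/2}\;\Gamma(\frac h2)$, so $c_h\le\sqrt h$. Hence $\sigma(0\le z\cdot p<3\mu)\le3\mu\sqrt h=\frac\eta2$, and the pieces $P_i$ with $|p_i-p|<\sqrt2-\mu$ have total measure at least $\frac12-\frac\eta2$. As $b_i\ge b\sigma(P_i)-1$ and $t\le\eta b/2$, $v$ has at least $b(\frac12-\frac\eta2)-t\ge(\frac12-\eta)b$ neighbors in $B$.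

**Cross degrees, upper bound.** If $|p_i-p|<\sqrt2-\mu$, then all of $P_i$ is within distance less than $\sqrt2$ of $p$, so $P_i\subset\{z\cdot p>0\}$. These pieces have total measure at most $\frac12$, and $v$ has at most $b/2+t\le(\frac12+\eta)b$ neighbors in $B$. The same holds with $A$ and $B$ exchanged. $\square$

## 11. Largest tilings below $n/6$, and the role of the term $\omega n$

**Theorem 2.** For every $\omega>0$ there are $\gamma,n_0>0$ such that every $K_4$-free $G$ with $n\ge n_0$, $\alpha(G)\le\gamma n$ has $\nu(G)\ge\min\{2\delta(G),n/3\}-\omega n$. Conversely, for all $\lambda\in(0,1/6]$, $\eta\in(0,1)$ and all large $n$ there is a $K_4$-free $G$ with $\alpha(G)\le\eta n$, $\delta(G)\ge(\lambda-\eta)n$ and $\nu(G)\le2\lambda n$.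

**Proof of the lower bound.** Here no absorption is needed. We may assume $\omega\le\frac12$. Let $d=\omega/6$, $\varepsilon=d/12$, $M=M(\varepsilon)$, $\gamma=\varepsilon d^2/(16M)$, and $n$ large; (∗) holds. If $2\delta(G)/n\le3d=\omega/2$, the bound is trivial, its right side being at most 0. Otherwise put $\theta=\min\{2\delta(G)/n-3d,\frac13\}>0$. By Lemma 2(c), $\delta(\Gamma)\ge\theta k$, so Lemma 3 gives a fractional tiling of size at least $\theta k$, and Lemma 4 gives
$$\nu(G)\ge\theta n-2\varepsilon n\ge\min\{2\delta(G),n/3\}-3dn-2\varepsilon n\ge\min\{2\delta(G),n/3\}-\omega n ,$$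
since $3d+2\varepsilon=\frac\omega2+\frac\omega{36}<\omega$.

**Proof of the converse.** Use Lemma 1 with $b=\lfloor2\lambda n\rfloor$ and $a=n-b\ge b$. Then $\alpha\le\eta n$. If $\eta\le\frac12$, then for large $n$
$$\delta\ge(\tfrac12-\eta)b\ge\lambda n-2\lambda\eta n-\tfrac12\ge(\lambda-\eta)n ,$$
because $2\lambda\le\frac13$. If $\eta>\frac12$, then $\lambda-\eta<0$ and the degree condition is trivial. Since $A$ is triangle-free, every triangle meets $B$, so $\nu\le b\le2\lambda n$. $\blacksquare$

**Theorem 3.** (a) For all $\eta>0$ and all large $n$ divisible by 3 there is a $K_4$-free $G$ with $\alpha(G)\le\eta n$, $\delta(G)\ge n/6-\eta n$ and no perfect tiling. (b) For all $0<\eta<\gamma\le1/4$ and all large $n$ divisible by 3 there is a $K_4$-free $G$ with $\alpha(G)\le\gamma n$, $\delta(G)\ge n/6+(\gamma/2-2\eta)n$ and no perfect tiling.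

Part (a) says that the constant $\frac16$ in Theorem 1 is optimal. Part (b) says that the term $\omega n$ cannot be dropped, for any fixed $\gamma>0$: replace $\gamma$ by $\min\{\gamma,\frac14\}$ and take $\eta=\gamma/8$, to get minimum degree at least $n/6+\gamma n/4$ and no perfect tiling. It also says that $\gamma\le2\omega$ is necessary in Theorem 1 whenever $\gamma\le\frac14$: if $\gamma>2\omega$, choose $\eta<\gamma$ with $\gamma/2-2\eta\ge\omega$.

**Proof of (a).** Let $\eta_0=\min\{\eta,\frac12\}$. Use Lemma 1 with parameter $\eta_0$, $b=n/3-1$, $a=2n/3+1$. Then $\alpha\le\eta n$ and $\delta\ge(\frac12-\eta_0)b\ge\frac n6-\frac12-\frac{\eta_0n}3\ge\frac n6-\eta n$ for large $n$; the last step is clear if $\eta\ge\frac12$, and otherwise it holds since $\eta_0=\eta$. Every triangle meets $B$, so $\nu\le n/3-1$.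

**Proof of (b).** The idea is to replace a piece of $B$ by an independent set that is completely joined to $A$; this raises the degrees in $A$. Let $|A|=2n/3+1$, $|I|=\lfloor(\gamma-\eta)n\rfloor$ and $|B'|=n/3-1-|I|$, which is positive and at least linear in $n$ because $\gamma\le\frac14$. Put the graph of Lemma 1 with parameter $\eta$ on $A\cup B'$. Let $I$ be an independent set, complete to $A$, with no edges to $B'$.

A $K_4$ meeting $I$ would have exactly one vertex in $I$ and its other three in $A$, giving a triangle in $A$, which is impossible. So $G$ is $K_4$-free. Also $\alpha(G)\le|I|+\eta n\le\gamma n$. For the degrees, let $n$ be large.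

* Vertices of $A$ have degree at least $|I|+\frac12|B'|-\eta|B'|\ge\frac12\bigl(\frac n3-1+|I|\bigr)-\frac{\eta n}3\ge\frac n6+\bigl(\frac\gamma2-\frac\eta2-\frac\eta3\bigr)n-1\ge\frac n6+(\frac\gamma2-2\eta)n$.
* Vertices of $I$ have degree $|A|\ge\frac23n\ge\frac n6+\frac n8\ge\frac n6+(\frac\gamma2-2\eta)n$.
* Vertices of $B'$ have degree at least $(\frac12-\eta)|A|\ge\frac n3-\eta n\ge\frac n6+\frac n8-\eta n\ge\frac n6+(\frac\gamma2-2\eta)n$.

Each triangle meets $B'\cup I$, which has $n/3-1$ vertices, so there is no perfect tiling. $\blacksquare$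

## 12. Between $n/8$ and $n/6$: the only obstruction

The absorbing lemma works from $n/8+\omega n$ on. So in this range perfect tilings can fail to exist only because the linear program of Section 6 has value less than $k/3$. The dual then points to an independent set of $\Gamma$ with too small a neighborhood.

**Lemma 8.** If $\Gamma$ has no fractional tiling $f$ with $|f|\ge k/3$, there is a non-empty independent set $I$ in $\Gamma$ with $|N(I)|<|I|/2$.

Example. For the star with three leaves, where $\max|f|=1<\frac43$, take $I$ to be the set of leaves: $|N(I)|=1<\frac32$.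

**Proof.** Let $w$ be an optimal dual solution in (5); then $\sum w<k/3$. For $0\le t<\frac13$ put $I_t=\{i:w(i)\le t\}$. Two adjacent vertices $i,j\in I_t$ would have $2w(i)+w(j)\le3t<1$, so $I_t$ is independent. If $j$ is adjacent to $i\in I_t$, then $w(j)\ge1-2w(i)\ge1-2t$; so $N(I_t)\subset\{w\ge1-2t\}$. Suppose $|N(I_t)|\ge|I_t|/2$ for all $t\in[0,\frac13)$. Substituting $t=\frac13-s$, so that $1-2t=\frac13+2s$,
$$\sum_i\bigl(w(i)-\tfrac13\bigr)^+\ge\int_0^{2/3}\bigl|\{w\ge\tfrac13+r\}\bigr|\,dr=2\int_0^{1/3}\bigl|\{w\ge\tfrac13+2s\}\bigr|\,ds\ge2\int_0^{1/3}|N(I_{1/3-s})|\,ds ,$$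
$$2\int_0^{1/3}|N(I_{1/3-s})|\,ds\ge\int_0^{1/3}|I_{1/3-s}|\,ds=\sum_i\bigl(\tfrac13-w(i)\bigr)^+ .$$
In the last equality we used $w\ge0$: the vertex $i$ belongs to $I_{1/3-s}$ exactly when $s\le\frac13-w(i)$. Subtracting, $\sum_i(w(i)-\frac13)\ge0$, that is $\sum w\ge k/3$, a contradiction. So $|N(I_t)|<|I_t|/2$ for some $t$, and then $I_t\ne\emptyset$. $\square$

**Theorem 4.** For every $\omega\in(0,1/8]$ there are $\gamma,n_0>0$ such that if $G$ is $K_4$-free, $n\ge n_0$, $3\mid n$, $\delta(G)\ge n/8+\omega n$, $\alpha(G)\le\gamma n$, then $G$ has a perfect tiling, or there are disjoint $A,B\subset V$ with $|A|\ge n/2$, $|B|<|A|/2$ and at most $\omega n^2$ edges having one end in $A$ and the other in $V\setminus B$. The constant $1/8$ is optimal: for every $\eta\in(0,1/100]$ and all large $n$ with $3\mid n$ there is a $K_4$-free $G$ with $\delta(G)\ge(1/8-\eta)n$, $\alpha(G)\le\eta n$, with no perfect tiling and no such pair $(A,B)$ even for $\omega=1/100$.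

**Proof of the dichotomy.** Choose $\tau,\xi,d,\varepsilon,M,\gamma$ exactly as in Section 9. Let $A_0$ be the absorbing set of Lemma 7, $G_1=G-A_0$, $n_1=|V(G_1)|$, and take the subgraph $G_1'$, the exceptional set $V_0$ and the reduced graph $\Gamma$ from the regularity lemma for $G_1$. As in Section 9, (∗) holds for $G_1$. Now $\delta(G_1)\ge(\frac18+\frac34\omega)n_1$, so by Lemma 2(c) $\delta(\Gamma)\ge(\frac14+\frac32\omega-3d)k=(\frac14+\frac98\omega)k$.

If $\Gamma$ has a fractional tiling of size at least $k/3$, then $G$ has a perfect tiling by Lemma 4 and Step 3 of Section 9. Otherwise Lemma 8 gives a non-empty independent set $I$ with $|N(I)|<|I|/2$. For $i\in I$ we have $N_\Gamma(i)\subset N(I)$, so $|I|>2|N(I)|\ge2\delta(\Gamma)\ge(\frac12+2\omega)k$. Let $A=\bigcup_{i\in I}V_i$ and $B=\bigcup_{i\in N(I)}V_i$. These are disjoint as $I$ is independent, $|B|<|A|/2$, and, as $\varepsilon+\tau\le\frac\omega{96}+\frac\omega4\le\frac\omega2$,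
$$|A|\ge\bigl(\tfrac12+2\omega\bigr)(1-\varepsilon)n_1\ge\bigl(\tfrac12+2\omega\bigr)(1-\varepsilon)(1-\tau)n\ge\bigl(\tfrac12+2\omega\bigr)\bigl(1-\tfrac\omega2\bigr)n\ge\tfrac n2 .$$
Consider an edge of $G$ with one end in $A$ and the other in $V\setminus B$. If it has no end in $A_0\cup V_0$, it joins a cluster $V_i$ with $i\in I$ to a cluster $V_j$ with $j\notin N(I)$; then $j=i$ or $ij\notin E(\Gamma)$, so the edge is not in $G_1'$. There are at most $\tau n^2$ edges with an end in $A_0$, at most $\varepsilon n^2$ with an end in $V_0$, and at most $(d+\varepsilon)n^2$ edges of $G_1$ not in $G_1'$. Altogether there are at most $(\tau+2\varepsilon+d)n^2\le(\frac\omega4+\frac\omega{48}+\frac\omega8)n^2\le\omega n^2$.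

**Optimality of $1/8$: the graph.** Let $0<\eta\le\frac1{100}$, and let $n$ be large with $3\mid n$. Write $n=n'+n''$ with $n',n''=n/2+O(1)$ and $3\nmid n'$ (hence $3\nmid n''$). Let $G$ be the disjoint union of two graphs from Lemma 1, with parameter $\eta$, on $n'$ and $n''$ vertices, with all four parts $X_1,Y_1,X_2,Y_2$ of size $n/4+O(1)$. Then $G$ is $K_4$-free, $\alpha(G)\le\eta n$, and $\delta(G)\ge(\frac12-\eta)\frac n4-O(1)\ge(\frac18-\eta)n$ for large $n$. There is no perfect tiling, since each triangle lies inside one of the two graphs and $3\nmid n'$.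

**Optimality of $1/8$: no pair $(A,B)$.** Suppose $(A,B)$ is a pair as in the theorem with $\omega=\frac1{100}$. We consider only the edges between $X_i$ and $Y_i$, $i=1,2$, and count their incidences with $A$. Each vertex sends between $(\frac12-\eta)\frac n4-O(1)$ and $(\frac12+\eta)\frac n4+O(1)$ such edges. The number of incidences with $A$ is therefore at least $|A|((\frac12-\eta)\frac n4-O(1))$. At most $2\omega n^2$ of them belong to edges between $A$ and $V\setminus B$ (an edge inside $A$ counts twice); the others belong to edges whose other end is in $B$. So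
$$|A|\bigl((\tfrac12-\eta)\tfrac n4-O(1)\bigr)-2\omega n^2\le|B|\bigl((\tfrac12+\eta)\tfrac n4+O(1)\bigr)\le\tfrac{|A|}2\bigl((\tfrac12+\eta)\tfrac n4+O(1)\bigr) .$$
Hence $|A|\,n\bigl(\frac1{16}-\frac38\eta-o(1)\bigr)\le2\omega n^2$. With $|A|\ge n/2$ and $\eta\le\frac1{100}$ the left side is at least $0.029n^2$ for large $n$, while the right side is $0.02n^2$, a contradiction. $\blacksquare$
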